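# A far point in an intersection of $2d$ half-spaces: the bound $\sqrt d$ and the bound $d/\sqrt{n-d}$

Throughout, $\langle\cdot,\cdot\rangle$ is the standard inner product on $\mathbb R^d$, $|\cdot|$ is the Euclidean norm, vectors are columns, and $I$ is the identity matrix. A list $a_1,\dots,a_n$ may contain repetitions.

## Half-spaces, convex hulls, circumradius, regular simplices

**Definition (the pair $P,Q$).** For a list $a_1,\dots,a_n\in\mathbb R^d$ put
$$P=\bigcap_{i=1}^n\{x\in\mathbb R^d:\langle a_i,x\rangle\le 1\},\qquad Q=\operatorname{conv}\{a_1,\dots,a_n\}.$$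

The set $P$ is closed and convex and contains $0$. An inequality $\langle y,x\rangle\le1$ that holds for $y=a_1,\dots,a_n$ holds for all $y\in Q$, so $P=\{x:\langle y,x\rangle\le 1\text{ for all }y\in Q\}$.

*Example.* For the $2d$ vectors $\pm e_1,\dots,\pm e_d$ the set $P$ is the cube $[-1,1]^d$, whose vertices have norm $\sqrt d$, and $Q$ is the cross-polytope.

*Running example.* In the plane take the four unit vectors $(\pm\frac45,\pm\frac35)$. Then $Q$ is a rectangle, and $P=\{\frac45|x|+\frac35|y|\le1\}$ is the rhombus with vertices $(\pm\frac54,0)$ and $(0,\pm\frac53)$.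

**Definition (circumradius).** The circumradius of a bounded set $P$ is the least radius of a closed ball containing $P$, with any center. For compact $P$ the least radius is attained, because $c\mapsto\max_{x\in P}|x-c|$ is continuous and tends to infinity with $|c|$.

*Example.* For $d=1$ and the list $1,-\frac12$ we get $P=[-2,1]$. Here $\max_P|x|=2$ but the circumradius is $\frac32$. A lower bound for the circumradius is a stronger statement than the same lower bound for $\max_P|x|$.

**Definition (regular simplex with unit vertices centered at $0$).** These are $e+1$ unit vectors in an $e$-dimensional space, with sum $0$ and all pairwise inner products equal.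

If $t$ is the common inner product, pairing one vertex with the sum gives $1+et=0$, so $t=-1/e$. *Example.* For $e=1$ it is a pair $\{u,-u\}$; for $e=2$ it is three unit vectors at angles of $120^\circ$, with inner products $-\frac12$.

## Facets, surface measure, and moments

Assume now that $Q$ is full-dimensional; then $n\ge d+1$. A **facet** of $Q$ is a face of dimension $d-1$, and a **ridge** is a face of dimension $d-2$. Write $\mathrm{Vol}(Q)$ for the volume and $S(Q)$ for the surface area. For $d=1$ the facets of a segment are its two endpoints, each of measure $1$, so $S=2$; the only ridge is the empty face. Everything below holds with this convention.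

**Definition (facet data).** Triangulate each facet of $Q$ using only its own vertices. (This is always possible: cone from one vertex over triangulations of the faces not containing it, inductively. The triangulations of neighboring facets need not match.) We get $(d-1)$-simplices $\Delta_k$ that cover $\partial Q$ and have disjoint relative interiors. For each $k$:

- $T_k\subset\{1,\dots,n\}$ is a set of exactly $d$ indices such that $\{a_i\}_{i\in T_k}$ is the vertex set of $\Delta_k$;
- $A_k>0$ is the $(d-1)$-volume of $\Delta_k$, and $p_k=A_k/S(Q)$, so $\sum_kp_k=1$;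
- $v_k$ is the outer unit normal of $Q$ on $\Delta_k$;
- $h_k=\langle a_i,v_k\rangle$ for $i\in T_k$, which does not depend on $i\in T_k$, and $\langle y,v_k\rangle\le h_k$ for all $y\in Q$;
- $\bar y_k=\frac1d\sum_{i\in T_k}a_i$ is the centroid of $\Delta_k$.

*Example.* If $Q$ is the cube $[-1,1]^3$, each square facet is cut by a diagonal into two triangles; there are $12$ simplices $\Delta_k$, and the two on one square share $v_k$ and $h_k=1$. For the running rectangle the $\Delta_k$ are the four edges. The two vertical edges have length $\frac65$ and the two horizontal ones $\frac85$, so $S=\frac{28}5$. The edges with normals $\pm e_1$ have $p=\frac3{14}$, $h=\frac45$; those with normals $\pm e_2$ have $p=\frac4{14}$, $h=\frac35$.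

**Definition (moments).** Put
$$b=\frac1n\sum_ia_i,\quad C=\frac1n\sum_ia_ia_i^T,\quad \tau=\frac1n\sum_i|a_i|^2=\operatorname{tr}C,\quad V=\sum_kp_kv_kv_k^T,\quad \bar h=\frac{d\,\mathrm{Vol}(Q)}{S(Q)}.$$

Note that $\operatorname{tr}V=\sum_kp_k=1$ and $\bar h>0$. *Example.* For the running rectangle $b=0$, $C=\operatorname{diag}(\frac{16}{25},\frac9{25})$, $\tau=1$, $V=\operatorname{diag}(\frac37,\frac47)$, and $\bar h=2\cdot\frac{48}{25}\cdot\frac5{28}=\frac{24}{35}$.

We shall use five textbook facts.

1. **Separation.** If $Q$ is convex and $0\notin\operatorname{int}Q$, there is $y\ne0$ with $\langle a,y\rangle\le0$ for all $a\in Q$.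
2. **Ridges.** Every ridge of a $d$-polytope lies in exactly two facets.
3. **Divergence theorem.** With outer unit normal $\mathbf n$, we have $\int_{\partial Q}\mathbf n\,dS=0$ and $\int_{\partial Q}y\,\mathbf n^T\,dS=\mathrm{Vol}(Q)\,I$. The $(r,s)$ entry of the second identity is $\int_Q\partial_sy_r\,dy$.
4. **AM–GM for matrices.** If $N$ is a positive definite $d\times d$ matrix, then $\operatorname{tr}N\ge d(\det N)^{1/d}$, with equality only if $N$ is a multiple of $I$. This is AM–GM for the eigenvalues.
5. **Jensen.** If $h_k>0$, $p_k\ge0$, $\sum p_k=1$, then $\sum_kp_k/h_k\ge1/\sum_kp_kh_k$.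

## How far from the origin must $P$ reach?

Take $2d$ unit vectors in $\mathbb R^d$. Each half-space $\{\langle u_i,x\rangle\le1\}$ contains the unit ball and is bounded by a hyperplane tangent to it. With $2d$ such half-spaces we can cut out a cube, which reaches distance $\sqrt d$. Can a cleverer placement keep the whole intersection strictly closer to the origin? The following conjecture says no. The source of the problem is Grigory Ivanov and Márton Naszódi, "Quantitative Steinitz Theorem: A polynomial bound", arXiv:2212.04308 (2022).

> **Conjecture.** Let $\{u_1,\dots,u_{2d}\}$ be unit vectors in $\mathbb R^d$. Then there is a point in $\bigcap_{i=1}^{2d}\{x:\langle u_i,x\rangle\le1\}$ with norm $\sqrt d$.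

The conjecture is true, and we shall prove it in a stronger form.

**Theorem A.** If $u_1,\dots,u_{2d}$ are unit vectors in $\mathbb R^d$, then $P=\bigcap_i\{x:\langle u_i,x\rangle\le1\}$ contains a point of norm exactly $\sqrt d$.

**Theorem B.** Let $a_1,\dots,a_n\in\mathbb R^d$ satisfy $\sum_i|a_i|^2\le n$ (for example $|a_i|\le1$ for all $i$), and let $P,Q$ be as above. If $0\notin\operatorname{int}Q$, then $P$ is unbounded; this is always the case if $n\le d$. If $0\in\operatorname{int}Q$, then $n\ge d+1$ and:

- **B1.** $P$ contains a point of norm $\ge d/\sqrt{n-d}$.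
- **B2.** More strongly, every ball containing $P$, with any center, has radius $\ge d/\sqrt{n-d}$.
- **B3.** Equality in B1 (meaning $\max_P|x|=d/\sqrt{n-d}$) or in B2 (meaning that the circumradius of $P$ is $d/\sqrt{n-d}$) holds if and only if $m:=n-d$ divides $d$ and $\{a_i\}$ is a union of $m$ regular simplices with unit vertices, each with $d/m+1$ vertices and centered at $0$, lying in mutually orthogonal $(d/m)$-dimensional subspaces.

In particular, for $2d$ unit vectors, $P$ contains a point of norm $>\sqrt d$ unless $\{u_i\}=\{\pm e_1,\dots,\pm e_d\}$ for an orthonormal basis $(e_j)$.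

Everything rests on an inequality between volume and surface area.

**Proposition.** Let $Q=\operatorname{conv}\{a_1,\dots,a_n\}\subset\mathbb R^d$ be full-dimensional and let $\tau=\frac1n\sum_i|a_i|^2$. Then $\bar h=d\,\mathrm{Vol}(Q)/S(Q)$ satisfies
$$\bar h^2\le\tau\,\frac{n-d}{d^2}.$$

For the running rectangle this reads $(\frac{24}{35})^2=\frac{576}{1225}\le\frac12$, which is true.

## Dimensions one and two by hand

*Dimension one.* The two unit vectors lie in $\{1,-1\}$. If they differ, $P=[-1,1]$, which contains $1$. If they coincide, $P$ is a half-line containing $\pm1$.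

*Dimension two.* Order the four unit vectors by angle. The four consecutive gaps add up to $2\pi$, so the largest gap $\theta$ is at least $\pi/2$. Let $w$ be the unit vector bisecting this gap. Every $u_i$ makes an angle at least $\theta/2$ with $w$. If $\theta\ge\pi$, then $\langle u_i,w\rangle\le0$ for all $i$ and the whole ray $\{sw:s\ge0\}$ lies in $P$. If $\theta<\pi$, put $x=w/\cos(\theta/2)$; then $\langle u_i,x\rangle\le1$ for all $i$, so $x\in P$, and
$$|x|=\frac1{\cos(\theta/2)}\ge\frac1{\cos(\pi/4)}=\sqrt2 .$$
If no point of $P$ has norm greater than $\sqrt2$, then all gaps equal $\pi/2$, and the vectors are $\pm e_1,\pm e_2$.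

## Counting caps, and the balanced isotropic case

The planar argument is a measure count. In general, $\sqrt d\,v\in P$ for a unit vector $v$ exactly when $\langle u_i,v\rangle\le1/\sqrt d$ for all $i$. So the conjecture says that the $2d$ open caps $\{v:|v|=1,\ \langle u_i,v\rangle>1/\sqrt d\}$ do not cover the unit sphere. For $d=2$ they are four open arcs of length $\pi/2$, with total length exactly $2\pi$. For $d=3$ the cap $\{\langle u,v\rangle>t\}$ occupies a fraction $\frac{1-t}2$ of the sphere (Archimedes), so six caps have total measure
$$6\cdot\frac{1-1/\sqrt3}2=3-\sqrt3\approx1.27$$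
times the sphere. Total measure no longer excludes a covering, so the count stops working already in $\mathbb R^3$.

Let us look at a facet instead. Suppose $0\in\operatorname{int}Q$. A facet with normal $v$ and height $h=\langle a_i,v\rangle>0$ gives the point $v/h\in P$ of norm $1/h$. So we want a facet with small height: $h\le\sqrt{n-d}/d$.

There is a case where this is immediate. Suppose that $b=0$ and $C=\frac1dI$, so $\tau=1$. Take any simplex $\Delta_k$ and write $T,v,h$ for its data. Then $\sum_i\langle a_i,v\rangle=0$ and $\sum_i\langle a_i,v\rangle^2=n\,v^TCv=\frac nd$. The $d$ indices in $T$ contribute $dh$ to the first sum, so the other $n-d$ terms add up to $-dh$. By Cauchy–Schwarz the sum of their squares is at least $d^2h^2/(n-d)$. Hence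
$$\frac nd\ \ge\ dh^2+\frac{d^2h^2}{n-d}=\frac{nd\,h^2}{n-d},\qquad\text{that is,}\qquad h^2\le\frac{n-d}{d^2}.$$
This is exactly the bound we want, and it holds for every facet.

Without the two assumptions the argument breaks. The sum of squares is $n\,v^TCv$, which can be large in the direction of the chosen facet, and the sum is $n\langle b,v\rangle$, which need not vanish. A bound for every facet is then false: in the running rectangle the facet with normal $e_1$ has $h=\frac45>\frac1{\sqrt2}$. We cannot normalize the list either: replacing $a_i$ by $La_i$ with $L$ invertible replaces $P$ by $(L^T)^{-1}P$, and the norms of its points, which are what we ask about, change.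

Two observations lead out of this.

First, we should *average over facets*, with weights $p_k$ proportional to area. The divergence theorem gives $\sum_kp_kv_k=0$, so any term linear in $v_k$, such as $\langle b,v_k\rangle$, averages to zero. The identity $\sum_kp_k\bar y_kv_k^T=\frac{\bar h}dI$ is matrix-valued, and so gives information for every matrix $M$ inserted between $\bar y_k$ and $v_k$.

Second, the Cauchy–Schwarz argument can be rewritten with room for such an $M$. It says that a multiple of the indicator function of $T$, namely $\frac nd\mathbf 1_{[i\in T]}$, which has mean $1$ over $i$, is at nonnegative squared distance from the function $i\mapsto1+hd\langle a_i,v\rangle$. Indeed, when $b=0$ and $C=\frac1dI$, the mean square of the difference is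
$$\frac nd-2(1+h^2d)+1+h^2d^2\cdot\frac1d=\frac{n-d}d-h^2d .$$
In general we compare with $i\mapsto1+\langle a_i,Mv_k\rangle$ and let $M$ be a matrix, to correct for $C$ and $V$.

## Volume over surface area: proof of the Proposition

**Step 1 (the two averaged identities).** This step turns the divergence theorem into statements about the $p_k$. Since $\int_{\Delta_k}y\,dS=A_k\bar y_k$ and $\mathbf n=v_k$ on $\Delta_k$, dividing the identities of Fact 3 by $S(Q)$ gives
$$\sum_kp_kv_k=0,\qquad\sum_kp_k\,\bar y_kv_k^T=\frac{\mathrm{Vol}(Q)}{S(Q)}\,I=\frac{\bar h}d\,I.\tag{1}$$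
Because $\langle\bar y_k,v_k\rangle=h_k$, the trace of the second identity is
$$\sum_kp_kh_k=\bar h.\tag{2}$$
So $\bar h$ is the area-weighted average height of the facets. (We have not assumed $0\in Q$; some $h_k$ may be negative.) In the running rectangle, the $(1,1)$ entry is $2\cdot\frac3{14}\cdot\frac45=\frac{12}{35}$, the $(2,2)$ entry is $2\cdot\frac4{14}\cdot\frac35=\frac{12}{35}$, and $\bar h/d=\frac{12}{35}$.

**Step 2 ($C$ and $V$ are invertible).** We shall need $C^{-1}$ and $V^{-1}$. Both matrices are positive semidefinite. If $w^TCw=0$, then $\langle a_i,w\rangle=0$ for all $i$; since $Q$ is full-dimensional the $a_i$ span $\mathbb R^d$, so $w=0$. If $w^TVw=0$, then $\langle v_k,w\rangle=0$ for all $k$, because all $p_k>0$; applying the second identity in (1) to $w$ gives $\frac{\bar h}dw=0$, so $w=0$. Hence $C$ and $V$ are positive definite. In particular the $v_k$ span $\mathbb R^d$.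

**Step 3 (least squares on one simplex).** Here we write down the comparison announced above. Let $M$ be any real $d\times d$ matrix, and for each $k$ and $i$ put
$$\beta_k(i)=\frac nd\,\mathbf 1_{[i\in T_k]},\qquad g_k(i)=1+\langle a_i,Mv_k\rangle .$$
We expand $\frac1n\sum_i(\beta_k(i)-g_k(i))^2\ge0$. Since $|T_k|=d$,
$$\frac1n\sum_i\beta_k(i)^2=\frac1n\cdot d\cdot\frac{n^2}{d^2}=\frac nd,$$
$$\frac1n\sum_i\beta_k(i)g_k(i)=\frac1d\sum_{i\in T_k}\bigl(1+\langle a_i,Mv_k\rangle\bigr)=1+\langle\bar y_k,Mv_k\rangle,$$
$$\frac1n\sum_ig_k(i)^2=1+2\langle b,Mv_k\rangle+v_k^TM^TCMv_k .$$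
Therefore
$$\frac nd-2\bigl(1+\langle\bar y_k,Mv_k\rangle\bigr)+1+2\langle b,Mv_k\rangle+v_k^TM^TCMv_k\ \ge\ 0.\tag{3}$$

**Step 4 (averaging over the simplices).** This step removes $b$ and brings in $\bar h$. Multiply (3) by $p_k$ and sum over $k$. By (1),
$$\sum_kp_k\langle b,Mv_k\rangle=\Bigl\langle b,M\sum_kp_kv_k\Bigr\rangle=0,$$
$$\sum_kp_k\langle\bar y_k,Mv_k\rangle=\operatorname{tr}\Bigl(M\sum_kp_kv_k\bar y_k^T\Bigr)=\frac{\bar h}d\operatorname{tr}M,$$
$$\sum_kp_kv_k^TM^TCMv_k=\operatorname{tr}(M^TCMV).$$
Since $\frac nd-2+1=\frac{n-d}d$, we obtain, for every $M$,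
$$\frac{n-d}d\ \ge\ \frac{2\bar h}d\operatorname{tr}M-\operatorname{tr}(M^TCMV).\tag{4}$$

*A scalar $M$ is not enough.* With $M=\mu I$ the right side of (4) is $2\bar h\mu-\mu^2\operatorname{tr}(CV)$. The best choice $\mu=\bar h/\operatorname{tr}(CV)$ gives $\bar h^2\le\frac{n-d}d\operatorname{tr}(CV)$. This would prove the Proposition if $\operatorname{tr}(CV)\le\tau/d$, but that can fail. In the plane, take $(\pm1,\pm3)$ once each, and $(1,0)$ and $(-1,0)$ twenty times each, so $n=44$. Then $nC=\operatorname{diag}(44,36)$. The rectangle $Q$ has perimeter $16$, of which $12$ belongs to the normals $\pm e_1$, so $V=\operatorname{diag}(\frac34,\frac14)$. Hence $n\operatorname{tr}(CV)=33+9=42$, while $n\tau/d=\frac{80}2=40$.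

**Step 5 (the best matrix).** We choose $M$ to make the right side of (4) as large as possible. It is a concave quadratic function of $M$ with gradient $\frac{2\bar h}dI-2CMV$, which vanishes for
$$M=\lambda C^{-1}V^{-1},\qquad\lambda=\frac{\bar h}d .$$
Put $K=\operatorname{tr}(C^{-1}V^{-1})$. Then $\operatorname{tr}M=\lambda K$. Also $M^TCMV=\lambda^2V^{-1}C^{-1}\,C\,C^{-1}V^{-1}\,V=\lambda^2V^{-1}C^{-1}$, which has trace $\lambda^2K$. The right side of (4) is $2\lambda\cdot\lambda K-\lambda^2K=\lambda^2K$, so
$$\frac{n-d}d\ \ge\ \frac{\bar h^2}{d^2}\,K.\tag{5}$$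

**Step 6 (a lower bound for $K$).** The quantity $K$ depends on unknown matrices, of which we know only the traces; this turns out to be enough. The matrix $C^{-1/2}V^{-1}C^{-1/2}$ is positive definite with trace $K$ and determinant $(\det C\det V)^{-1}$. Fact 4, applied to it and then to $C$ and to $V$, gives
$$K\ \ge\ d\,(\det C)^{-1/d}(\det V)^{-1/d}\ \ge\ d\cdot\frac d{\operatorname{tr}C}\cdot\frac d{\operatorname{tr}V}=\frac{d^3}\tau.\tag{6}$$
From (5) and (6), $\frac{n-d}d\ge\frac{\bar h^2}{d^2}\cdot\frac{d^3}\tau=\frac{\bar h^2d}\tau$, that is, $\bar h^2\le\tau\frac{n-d}{d^2}$. This proves the Proposition. $\blacksquare$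

## From average height to far points: Theorem A and parts B1, B2

**Step 7 (the unbounded case).** We dispose of $0\notin\operatorname{int}Q$. By Fact 1 there is $y\neq0$ with $\langle a_i,y\rangle\le0$ for all $i$. Then $sy\in P$ for all $s\ge0$, and $P$ is unbounded. If $n\le d$, the affine hull of the $a_i$ has dimension at most $n-1\leq d-1$, so $Q$ has empty interior and this case applies.

From now on let $0\in\operatorname{int}Q$. Then $Q$ is full-dimensional and $n\ge d+1$. Also $P$ is compact: if $Q$ contains the ball of radius $r>0$ about $0$ and $0\ne x\in P$, then $rx/|x|\in Q$ gives $r|x|=\langle rx/|x|,x\rangle\le1$.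

**Step 8 (proof of B1).** We pick a facet of at most average height. Since $0\in\operatorname{int}Q$, a small multiple of $v_k$ lies in $Q$, so $h_k>0$ for all $k$. Put $x_k=v_k/h_k$. From $\langle a_i,v_k\rangle\le h_k$ for all $i$ we get $x_k\in P$, and $|x_k|=1/h_k$. By (2) some $k$ has $h_k\le\bar h$. Since $\tau\le1$ by hypothesis, the Proposition gives for this $k$
$$|x_k|=\frac1{h_k}\ \ge\ \frac1{\bar h}\ \ge\ \frac d{\sqrt{n-d}}.\tag{7}$$

In the running rectangle the points $x_k$ are the four vertices of the rhombus, with norms $\frac54$ and $\frac53$, and $1/\bar h=\frac{35}{24}$; indeed $\frac53\ge\frac{35}{24}\ge\sqrt2$.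

**Step 9 (proof of B2).** To handle an arbitrary center we exhibit a probability distribution on the points $x_k$ with mean $0$. Put $q_k=p_kh_k/\bar h$. These are positive, and $\sum_kq_k=1$ by (2). By (1), $\sum_kq_kx_k=\bar h^{-1}\sum_kp_kv_k=0$. For any center $c$ the cross term therefore vanishes, and
$$\max_k|x_k-c|^2\ \ge\ \sum_kq_k|x_k-c|^2=|c|^2+\sum_kq_k|x_k|^2=|c|^2+\frac1{\bar h}\sum_k\frac{p_k}{h_k}\ \ge\ |c|^2+\frac1{\bar h^2}\ \ge\ \frac{d^2}{n-d}.\tag{8}$$
The second inequality is Fact 5 with (2); the last is the Proposition with $\tau\le1$. A ball with center $c$ containing $P$ contains all $x_k$, so its radius is at least $d/\sqrt{n-d}$. This proves B2.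

**Step 10 (proof of Theorem A).** We pass from "norm at least $\sqrt d$" to "norm exactly $\sqrt d$". Take $n=2d$ and $a_i=u_i$. Either $P$ is unbounded or it contains a point of norm at least $d/\sqrt{2d-d}=\sqrt d$. In both cases there is $x\in P$ with $|x|\ge\sqrt d$. Since $0\in P$ and $P$ is convex, $\frac{\sqrt d}{|x|}x\in P$, and this point has norm exactly $\sqrt d$. The conjecture is proved. $\blacksquare$

## Orthogonal simplices attain the bound

We now prove the "if" part of B3. Write $m=n-d\ge1$. Let $e=d/m$ be an integer, and let the list be a union of $m$ regular simplices with unit vertices, centered at $0$, each with $e+1$ vertices, in mutually orthogonal $e$-dimensional subspaces $E_1,\dots,E_m$. There are $m(e+1)=d+m=n$ vectors, and $\sum_i|a_i|^2=n$, so the hypothesis of Theorem B holds.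

**Step 11 (the shape of $P$).** We identify $P$ explicitly. Since $\mathbb R^d=E_1\oplus\dots\oplus E_m$ orthogonally, and $\langle a_i,x\rangle$ depends only on the $E_j$-component of $x$ when $a_i\in E_j$, we have $P=P_1\times\dots\times P_m$ with
$$P_j=\{x\in E_j:\langle a_i,x\rangle\le1\text{ for }a_i\in E_j\}.$$
We claim that $P_j$ is the simplex with vertices $-e\,a_i$, $a_i\in E_j$. In this paragraph, sums run over the $e+1$ vectors of the block in $E_j$. Each $-ea_i$ lies in $P_j$, because $\langle a_l,-ea_i\rangle=-e\cdot(-\frac1e)=1$ for $l\ne i$, and $\langle a_i,-ea_i\rangle=-e\le1$. Conversely, $\sum_i\langle a_i,a_l\rangle a_i=a_l-\frac1e\sum_{i\ne l}a_i=\frac{e+1}e\,a_l$. The $a_l$ span $E_j$: the relation $\sum_i\langle a_i,w\rangle a_i=0$ holds for $w\in E_j$ orthogonal to all of them, and to exclude $w\ne0$ note that their Gram matrix is $\frac{e+1}eI-\frac1e\mathbf 1\mathbf 1^T$, of rank $e$. So $\sum_i\langle a_i,x\rangle a_i=\frac{e+1}e\,x$ for all $x\in E_j$. Together with $\sum_ia_i=0$ this gives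
$$x=\sum_i\frac{1-\langle a_i,x\rangle}{e+1}\,(-e\,a_i).$$
For $x\in P_j$ the coefficients are nonnegative, and they add up to $1$. Hence $P_j=\operatorname{conv}\{-ea_i\}$.

**Step 12 (equality holds).** We read off both radii. By convexity of the norm, $\max_{P_j}|x|=e$, so $\max_P|x|^2=me^2=d^2/m$. In particular $P$ is bounded, so $0\in\operatorname{int}Q$ by Step 7, and equality holds in B1. The ball of radius $d/\sqrt m$ about $0$ contains $P$, and by B2 no ball of smaller radius does, so the circumradius is $d/\sqrt m$ as well.

*Example.* For $d=4$ and $n=6$ we have $m=2$, $e=2$: two equilateral triangles in orthogonal planes. Then $P$ is a product of two triangles with vertices of norm $2$, and $\max_P|x|=\sqrt{4+4}=2\sqrt2=4/\sqrt2$.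

## Equality forces orthogonal simplices

For the "only if" part of B3, suppose that $\sum_i|a_i|^2\le n$, $m=n-d$, and $\max_P|x|$ or the circumradius of $P$ equals $d/\sqrt m$. Then $P$ is bounded, so $0\in\operatorname{int}Q$ by Step 7, and all of the above applies.

**Step 13 (every inequality is an equality).** We trace equality back to the least squares. If $\max_P|x|=d/\sqrt m$, then (7) gives $d/\sqrt m\ge1/\bar h\ge d/\sqrt m$. If the circumradius is $d/\sqrt m$, let $c$ be the center of a ball of this radius containing $P$; then (8) gives $d^2/m\ge|c|^2+1/\bar h^2\ge1/\bar h^2\ge d^2/m$. In both cases $\bar h=\sqrt m/d$. The Proposition now says $m/d^2\le\tau m/d^2$, so $\tau\ge1$; with $\tau\le1$ we get $\tau=1$. In the chain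
$$\frac md\ \ge\ \frac{\bar h^2}{d^2}K\ \ge\ \frac{\bar h^2d}\tau=\frac md$$
all terms are equal, so equality holds in (5) and throughout (6).

In the second inequality of (6) the factors satisfy $(\det C)^{-1/d}\ge d/\operatorname{tr}C>0$ and $(\det V)^{-1/d}\ge d/\operatorname{tr}V>0$, so each is an equality. By Fact 4, $C$ and $V$ are multiples of $I$; both have trace $1$, so $C=V=\frac1dI$. The matrix of Step 5 is $M=\frac{\bar h}d\,d^2I=\bar hd\,I=\sqrt m\,I$. Equality in (5) means that $\sum_kp_k\cdot\frac1n\sum_i(\beta_k(i)-g_k(i))^2=0$ for this $M$. As all $p_k>0$, we get $\beta_k(i)=g_k(i)$ for all $i$ and $k$: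
$$1+\sqrt m\,\langle a_i,v_k\rangle=\frac nd\quad(i\in T_k),\qquad 1+\sqrt m\,\langle a_i,v_k\rangle=0\quad(i\notin T_k).\tag{9}$$
Thus, seen from any facet, the $n$ points lie on two parallel hyperplanes.

**Step 14 ($b=0$).** We show that the list is centered. Averaging (9) over $i$ gives $1+\sqrt m\langle b,v_k\rangle=\frac1n\cdot d\cdot\frac nd=1$, so $\langle b,v_k\rangle=0$ for all $k$. The $v_k$ span $\mathbb R^d$ by Step 2, so $b=0$.

**Step 15 (all facets are simplices).** We want combinatorial control of the facets. By (9), $\langle a_i,v_k\rangle=\frac{n/d-1}{\sqrt m}=\frac{\sqrt m}d$ for $i\in T_k$, and $\langle a_i,v_k\rangle=-\frac1{\sqrt m}$ for $i\notin T_k$. So the hyperplane supporting $Q$ along $\Delta_k$ contains $a_i$ exactly when $i\in T_k$. A facet is the convex hull of the $a_i$ on its hyperplane. Hence each facet is one of the simplices $\Delta_k$, and the indices of the points lying on it form exactly the set $T_k$, with $d$ elements. Put $S_k=\{1,\dots,n\}\setminus T_k$, so $|S_k|=m$.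

**Step 16 (the space $F$ of affine functions on the list).** We translate (9) into linear algebra in $\mathbb R^n$. Let
$$F=\bigl\{(\alpha+\langle a_i,y\rangle)_{i=1}^n:\ \alpha\in\mathbb R,\ y\in\mathbb R^d\bigr\}\subset\mathbb R^n .$$
Since the $a_i$ affinely span $\mathbb R^d$, the map $(\alpha,y)\mapsto(\alpha+\langle a_i,y\rangle)_i$ is injective, and $\dim F=d+1$. Let $\mathbf 1\in F$ be the all-ones vector. By (9), $\mathbf 1_{T_k}(i)=\frac dn\bigl(1+\sqrt m\langle a_i,v_k\rangle\bigr)$, so $\mathbf 1_{T_k}\in F$, and hence $\mathbf 1_{S_k}=\mathbf 1-\mathbf 1_{T_k}\in F$.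

**Step 17 (a basis of $F$ from one facet and its neighbors).** The aim is to describe $F$ by its simplest vectors. Fix one facet, with $T=T_k$ and $S=S_k$. For $i\in T$, the points with indices in $T\setminus\{i\}$ span a ridge, which by Fact 2 lies in exactly one other facet. Let $T'$ be its index set. By Step 15, $T'$ contains every index whose point lies on that facet, so $T'\supset T\setminus\{i\}$; moreover $|T'|=d$, and $T'\ne T$ since the facets differ. So $T'=(T\setminus\{i\})\cup\{j(i)\}$ with $j(i)\in S$. (For $d=1$ the ridge is the empty face, and $T'$ is the other endpoint.) Let $(\epsilon_l)$ be the standard basis of $\mathbb R^n$. Subtracting indicator vectors,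
$$\epsilon_{j(i)}-\epsilon_i=\mathbf 1_{T'}-\mathbf 1_T\in F\qquad(i\in T).$$
The $d+1$ vectors $\mathbf 1_S$ and $\epsilon_{j(i)}-\epsilon_i$, $i\in T$, are linearly independent. Indeed, for $i\in T$ the only one of them with nonzero $i$-th coordinate is $\epsilon_{j(i)}-\epsilon_i$, so in a vanishing combination all coefficients except that of $\mathbf 1_S$ are zero; and $\mathbf 1_S\ne0$. So they form a basis of $F$.

*Example.* For $a_1=e_1$, $a_2=e_2$, $a_3=-e_1$, $a_4=-e_2$ and $T=\{1,2\}$, removing $1$ leads across the vertex $a_2$ to the edge $\{2,3\}$. So $j(1)=3$, and likewise $j(2)=4$.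

**Step 18 (blocks).** We read off the partition into simplices. Partition $\{1,\dots,n\}$ into the $m$ blocks
$$B_j=\{j\}\cup\{i\in T:j(i)=j\},\qquad j\in S .$$
In the example the blocks are $\{3,1\}$ and $\{4,2\}$. Each basis vector of $F$ has equal sums over all blocks: every block sum of $\mathbf 1_S$ is $1$, and every block sum of $\epsilon_{j(i)}-\epsilon_i$ is $0$, as $i$ and $j(i)$ lie in the same block. The space of vectors with equal block sums is cut out by $m-1$ independent equations, so it has dimension $n-(m-1)=d+1=\dim F$. Hence it equals $F$.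

Since $\mathbf 1\in F$, all blocks have the same size $n/m=d/m+1$. In particular $m$ divides $d$. Next, for every $y$ the vector $(\langle a_i,y\rangle)_i$ lies in $F$, so $\sum_{i\in B_j}\langle a_i,y\rangle$ is the same for all $j$. As $y$ is arbitrary, $\sum_{i\in B_j}a_i$ is the same vector for all $j$. The $m$ block sums add up to $nb=0$, so
$$\sum_{i\in B_j}a_i=0\qquad\text{for every block }B_j.\tag{10}$$

**Step 19 (the Gram matrix).** It remains to compute all inner products. Let $A$ be the $d\times n$ matrix with columns $a_i$, and let $G=A^TA=(\langle a_i,a_l\rangle)_{i,l}$. By Step 13, $AA^T=nC=\frac ndI$, so $G^2=A^T(AA^T)A=\frac ndG$. As $G$ is symmetric, $G=\frac nd\Pi$, where $\Pi$ is the orthogonal projection onto $(\ker G)^\perp$. Since $\operatorname{rank}G=\operatorname{rank}A=d$, we have $\dim\ker G=n-d=m$. By (10), $A\mathbf 1_{B_j}=0$, so the $m$ vectors $\mathbf 1_{B_j}$ lie in $\ker G$. They are mutually orthogonal, and each has squared norm $n/m$; so they form an orthogonal basis of $\ker G$, and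
$$G=\frac nd\Bigl(I-\frac mn\sum_j\mathbf 1_{B_j}\mathbf 1_{B_j}^T\Bigr).$$
Vectors in different blocks are therefore orthogonal. Within a block,
$$|a_i|^2=\frac nd\cdot\frac{n-m}n=1,\qquad\langle a_i,a_l\rangle=-\frac nd\cdot\frac mn=-\frac md\quad(i\ne l).$$
Put $e=d/m$. The Gram matrix of a block is $\frac{e+1}eI-\frac1e\mathbf 1\mathbf 1^T$ of size $e+1$, whose kernel is spanned by $\mathbf 1$, so the block spans a space of dimension $e=d/m$. Together with (10), each block is a regular simplex with $d/m+1$ unit vertices, centered at $0$, and the spans of different blocks are mutually orthogonal. This proves B3. $\blacksquare$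

**Step 20 (the case $n=2d$).** We deduce the last statement of Theorem B. Let $n=2d$ and let the $a_i=u_i$ be unit vectors. If $P$ is unbounded, it contains a point of norm $>\sqrt d$. Otherwise $0\in\operatorname{int}Q$, and by B1 either $\max_P|x|>\sqrt d$ or equality holds. In the equality case $m=d$, so each block has $d/m+1=2$ vectors and spans a line. The blocks are pairs $\{e_j,-e_j\}$ on mutually orthogonal lines, so $(e_j)$ is an orthonormal basis and $P$ is a cube. Hence $\sqrt d$ is the best possible constant in the conjecture, and it is attained only by the cube. $\blacksquare$
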